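# Ghost numbers of finite $p$-groups

## 1. Ghosts over a cyclic $p$-group

Throughout, $p$ is a prime, $k$ is a field of characteristic $p$, $G$ is a nontrivial finite $p$-group, $A=kG$, and all modules are finitely generated left modules. Write $J=J(kG)$ for the augmentation ideal and $\sigma=\sum_{g\in G}g$. The algebra $A$ is local with radical $J$ and residue field $k$, and it is self-injective, so projective and injective modules coincide, and every projective is free. An element of $A$ killed by $J$ is one fixed by left multiplication by every $g$, so $\operatorname{soc}A=k\sigma$. Let $t(G)$ be the least $t$ with $J^t=0$. Since $J^{t(G)-1}$ is nonzero and killed by $J$, it equals $k\sigma$.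

**Stable category.** In $\mathrm{stmod}(kG)$ the objects are modules, and $\underline{\mathrm{Hom}}(M,N)$ is $\mathrm{Hom}_{kG}(M,N)$ modulo the maps that factor through a projective. Such maps are called *stably trivial*. We use constantly that a map $M\to N$ is stably trivial if and only if it lifts through any one given surjection $Q\to N$ with $Q$ projective, and if and only if it extends over any one given injection $M\to I$ with $I$ injective. The syzygy operator $\Omega$, defined by exact sequences $0\to\Omega M\to P\to M\to0$ with $P\to M$ a projective cover, is an equivalence of $\mathrm{stmod}(kG)$, so $\Omega^n$ makes sense for all $n\in\mathbb Z$.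

**Ghosts.** Tate cohomology is $\hat H^n(G,M)=\underline{\mathrm{Hom}}(\Omega^nk,M)$, $n\in\mathbb Z$. A map $f:M\to N$ is a *ghost* if it induces $0$ on $\hat H^n(G,-)$ for every $n$. Composing a ghost with any map, on either side, gives a ghost, and sums of ghosts are ghosts. If $f$ is a ghost then so is $\Omega f$, because $\underline{\mathrm{Hom}}(\Omega^nk,\Omega M)\cong\underline{\mathrm{Hom}}(\Omega^{n-1}k,M)$ naturally.

**Ghost number.** Let $\mathrm{thick}(k)$ be the thick subcategory of $\mathrm{stmod}(kG)$ generated by $k$. The *ghost number* of $kG$ is the least natural number $n$ such that every composite of $n$ ghosts between modules in $\mathrm{thick}(k)$ is stably trivial. We write $\mathrm{gn}(G)$ for it. For a $p$-group every module has a filtration with all factors $k$, so $\mathrm{thick}(k)=\mathrm{stmod}(kG)$ and the restriction to $\mathrm{thick}(k)$ is no restriction. If some composite of $n$ ghosts is not stably trivial, then $\mathrm{gn}(G)\ge n+1$.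

Call $M$ *projective-free* if it has no nonzero projective summand. Every module is stably isomorphic to a projective-free one.

**Lemma 1.1.** (a) If $M$ is projective-free, then $\sigma M=0$. (b) $\Omega M$, formed with a projective cover, is projective-free.

*Proof.* (a) Suppose $\sigma m\neq0$. The kernel of $A\to M$, $1\mapsto m$, is a left ideal. If it were nonzero it would meet the one-dimensional socle $k\sigma$ and hence contain $\sigma$, which it does not. So the map is injective, and since $A$ is injective it splits, a contradiction. (b) Let $U$ be a projective summand of $\Omega M\subseteq JP$. Then $U$ is injective, so $P=U\oplus P'$, and $U=U\cap JP=JU$. Hence $U=0$ by Nakayama. $\square$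

The next lemma is the basic upper bound. Its proof does not care whether $G$ is cyclic.

**Lemma 1.2.** Let $s\ge1$ and $J^sM=0$. Then every composite $f_s\cdots f_1$ of $s$ ghosts starting at $M$ is stably trivial.

*Proof.* Induction on $s$. The module $\operatorname{soc}M$ is isomorphic to $k^a$ for some $a$. As $f_1$ vanishes on $\hat H^0$, the restriction $f_1|_{\operatorname{soc}M}$ factors as $\operatorname{soc}M\to P\to M_1$ with $P$ projective. Since $P$ is injective, $\operatorname{soc}M\to P$ extends to $M\to P$. Subtracting the composite $M\to P\to M_1$ from $f_1$ does not change $f_1$ stably, so we may assume $f_1(\operatorname{soc}M)=0$. If $s=1$, then $M=\operatorname{soc}M$ and $f_1=0$. If $s>1$, then $f_1$ factors as $M\to M/\operatorname{soc}M\xrightarrow{\bar f_1}M_1$. Since $J\cdot J^{s-1}M=0$ we have $J^{s-1}M\subseteq\operatorname{soc}M$, so $J^{s-1}(M/\operatorname{soc}M)=0$. The maps $f_2\bar f_1,f_3,\dots,f_s$ are $s-1$ ghosts with first source $M/\operatorname{soc}M$, so their composite is stably trivial by induction,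 and so is $f_s\cdots f_1$. $\square$

Now let $G=C_q$ be cyclic of order $q=p^r$ with generator $g$, and put $x=g-1$. Then $A=k[x]/(x^q)$, and every module is a direct sum of Jordan blocks $V_i=A/x^iA$, $1\le i\le q$, with $V_q=A$ projective. Since $x^iA\cong V_{q-i}$, we have $\Omega V_i=V_{q-i}$. In particular $k=V_1$, and the modules $\Omega^nk$ are $V_1$ for $n$ even and $V_{q-1}$ for $n$ odd. For $q=2,3$ every projective-free module is a sum of modules $\Omega^nk$, so every ghost is zero and the ghost number is $1$.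

**Proposition 1.3.** $\mathrm{gn}(C_q)=\lfloor q/2\rfloor$ for every power $q>1$ of $p$.

*Proof.* Put $m=\lfloor q/2\rfloor$.

**Upper bound.** Let $f_m\cdots f_1$ be a composite of ghosts starting at $M_0$. Restricting to summands, we may assume $M_0=V_i$ with $i<q$. If $i\le m$, then $x^iV_i=0$, and already the first $i$ ghosts compose to zero by Lemma 1.2. If $i>m$, apply $\Omega$. The maps $\Omega f_j$ are ghosts, they start at $V_{q-i}$, and $q-i\le q-m-1\le m$. So $\Omega(f_m\cdots f_1)=0$ stably, and since $\Omega$ is an equivalence, $f_m\cdots f_1=0$ stably.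

**Lower bound.** Multiplication by $x$ is a ghost on $V_m$. Indeed, a map $k\to V_m$ lands in the socle, which $x$ kills. A map $V_{q-1}\to V_m$ sends the generator to some $y$; followed by $x$ it sends the generator to $xy$, and this factors as $V_{q-1}\to A\to V_m$, $\bar1\mapsto x$, $1\mapsto y$ (well defined because $x^{q-1}\cdot x=0$). The composite of $m-1$ copies is multiplication by $x^{m-1}$. If it were stably trivial, it would lift through $A\to V_m$ to a map $\bar1\mapsto b$ with $x^mb=0$. Then $b\in x^{q-m}A\subseteq x^mA$, so the map would be $0$, whereas $x^{m-1}\neq0$ on $V_m$. So $\mathrm{gn}(C_q)\ge m$. $\square$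

For $C_4$, the ghost $x:V_2\to V_2$ is not stably trivial, and $\mathrm{gn}(C_4)=2$.

The upper bound rests on one coincidence: for a nonprojective Jordan block, either the module or its syzygy is killed by $J^{\lfloor q/2\rfloor}$.

## 2. All groups of order $p^r$: the statements

What changes for an arbitrary group of order $p^r$? There is no list of modules to inspect. J. Daniel Christensen and Gaohong Wang, "Ghost numbers of Group Algebras", arXiv:1301.5740 (2013), conjecture that among the groups of order $p^r$ the elementary abelian group has the smallest ghost number and the cyclic group the largest. We prove this.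

**Theorem 1.** If $|G|=p^r$, $r\ge1$, then $\mathrm{gn}(C_p^r)\le\mathrm{gn}(G)\le\mathrm{gn}(C_{p^r})$.

**Theorem 2.** Let $G=C_{q_1}\times\dots\times C_{q_r}$, where the $q_i>1$ are powers of $p$ and $q_1\le q_i$ for all $i$. Then
$$\mathrm{gn}(G)=\lfloor q_1/2\rfloor+\sum_{i\ge2}(q_i-1).$$
In particular $\mathrm{gn}(C_{p^r})=\lfloor p^r/2\rfloor$ and $\mathrm{gn}(C_p^r)=(r-1)(p-1)+\lfloor p/2\rfloor$.

**Theorem 3.** Let $|G|=p^r$.

(a) If $p$ is odd and $G$ is not cyclic, then $\mathrm{gn}(G)<\mathrm{gn}(C_{p^r})$.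

(b) If $p\ge5$ and $G$ is not elementary abelian, then $\mathrm{gn}(G)>\mathrm{gn}(C_p^r)$. The same holds for $p=3$ unless $G$ is extraspecial (that case is left open here).

(c) For $p=2$ both bounds can be attained by other groups: $\mathrm{gn}(C_4)=2=\mathrm{gn}(C_2^2)$, and $\mathrm{gn}(C_{2^{r-1}}\times C_2)=2^{r-1}=\mathrm{gn}(C_{2^r})$ for $r\ge2$.

Here $G$ is *extraspecial* if $G'=\Phi(G)=Z(G)$ has order $p$.

## 3. Loewy length, Jennings' theorem and the right-hand inequality

The right-hand inequality of Theorem 1 is within reach already, because a crude bound for noncyclic $G$ will do.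

**Proposition 3.1.** $\mathrm{gn}(G)\le t(G)-1$.

*Proof.* Up to stable isomorphism the first module $M_0$ is projective-free, so $J^{t(G)-1}M_0=\sigma M_0=0$ by Lemma 1.1. Apply Lemma 1.2 with $s=t(G)-1$, which is at least $1$ because $J\neq0$. $\square$

To use this we must control $t(G)$.

**Jennings' theorem** (S. A. Jennings, Trans. AMS 50 (1941); Huppert–Blackburn, *Finite Groups II*, Ch. VIII.2; Benson, *Representations and Cohomology I*, 3.14.6). Let $F_n=\{g\in G:g-1\in J^n\}$. Then $F_1=G$ and $F_n=\langle[F_{n-1},G],F_{\lceil n/p\rceil}^{\,p}\rangle$ for $n\ge2$, so $F_2=\Phi(G)$. The factors $F_i/F_{i+1}$ are elementary abelian, of order $p^{d_i}$ say, and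
$$t(G)=1+(p-1)\sum_i i\,d_i.\tag{1}$$

For the dihedral group of order $8$ with $p=2$: $F_2=\Phi(G)$ has order $2$ and $F_3=\langle[F_2,G],F_2^2\rangle=1$. So $d_1=2$, $d_2=1$ and $t=1+2+2=5$.

**Lemma 3.2.** (J1) If $|G|=p^s$, then $t(G)\ge1+(p-1)s$, and $t(G)\ge1+(p-1)(s+1)$ if $G$ is not elementary abelian. The first bound also holds trivially for the trivial group ($s=0$, $t=1$).

(J2) If $G$ is noncyclic of order $p^r$, then $t(G)\le p^{r-1}+p-1$.

*Proof.* (J1) We have $\sum_id_i=s$, so $\sum_i i\,d_i\ge s$. If $G$ is not elementary abelian, then $F_2=\Phi(G)\neq1$, so some $d_i$ with $i\ge2$ is positive and $\sum_i i\,d_i\ge s+1$. Use (1).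

(J2) List the indices $i$ with $d_i>0$, each repeated $d_i$ times, as $i_1\le\dots\le i_r$. Since $G$ is noncyclic, $G/\Phi(G)$ has rank $d_1\ge2$, so $i_1=i_2=1$.

The claim is that $i_{s+1}\le p\,i_s$. If $i_{s+1}=i_s$ this is clear. Otherwise let $m=i_s<m'=i_{s+1}$. There are no jumps strictly between, so $F_{m+1}=\dots=F_{m'}=:H$, and $H\neq1$ because $d_{m'}>0$. Suppose $m'\ge pm+1$. Both $pm$ and $pm+1$ lie between $m+1$ and $m'$, so $F_{pm}=F_{pm+1}=H$. As $\lceil(pm+1)/p\rceil=m+1$, the recursion gives
$$H=F_{pm+1}=\langle[F_{pm},G],F_{m+1}^{\,p}\rangle=\langle[H,G],H^p\rangle .$$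
But the nontrivial normal subgroup $H$ of the $p$-group $G$ contains a subgroup $K$, normal in $G$, with $|H:K|=p$. Then $H/K$ is a normal subgroup of order $p$ in $G/K$, hence central, so $[H,G]\le K$ and $H^p\le K$. This forces $H\le K<H$, a contradiction.

Hence $i_s\le p^{s-2}$ for $s\ge2$, and by (1)
$$t(G)-1\le(p-1)\Bigl(1+\sum_{s=2}^rp^{s-2}\Bigr)=(p-1)\Bigl(1+\frac{p^{r-1}-1}{p-1}\Bigr)=p^{r-1}+p-2.\qquad\square$$

**Proof of $\mathrm{gn}(G)\le\mathrm{gn}(C_{p^r})$.** If $G$ is cyclic there is nothing to prove. Otherwise $r\ge2$, and Proposition 3.1 with (J2) gives $\mathrm{gn}(G)\le p^{r-1}+p-2$. By Proposition 1.3 we compare with $\lfloor p^r/2\rfloor$. For $p=2$ the bound is $2^{r-1}=\lfloor2^r/2\rfloor$. For $p\ge3$,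
$$\frac{p^r-1}2-(p^{r-1}+p-2)=\frac{p^{r-1}(p-2)-2p+3}2\ge\frac{p(p-2)-2p+3}2=\frac{(p-1)(p-3)}2\ge0.\tag{2}$$
$\square$

## 4. Right multiplications as ghosts: a lower bound from a central element

The left-hand inequality needs a lower bound valid for every $G$. We imitate the ghost $x:V_m\to V_m$, with a central element in place of the generator.

First we need a small fact about self-maps of short exact sequences.

**Lemma 4.1.** Let $0\to X'\xrightarrow{\iota}P\xrightarrow{\varepsilon}X''\to0$ be an exact sequence of modules over the group algebra of a finite group, with $P$ projective, and let $(\alpha,\beta,\gamma)$ be an endomorphism of it. Then $\alpha$ is stably trivial if and only if $\gamma$ is.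

*Proof.* If $\gamma$ is stably trivial, then $\gamma=\varepsilon h$ with $h:X''\to P$. Then $\varepsilon(\beta-h\varepsilon)=\gamma\varepsilon-\gamma\varepsilon=0$, so $\beta-h\varepsilon=\iota u$ with $u:P\to X'$. Now $\iota u\iota=\beta\iota-h\varepsilon\iota=\beta\iota=\iota\alpha$, so $\alpha=u\iota$ factors through $P$. Conversely, if $\alpha$ is stably trivial, it extends over $\iota$ (as $P$ is injective as well): $\alpha=u\iota$. Then $(\beta-\iota u)\iota=\iota\alpha-\iota\alpha=0$, so $\beta-\iota u=h\varepsilon$. From $\varepsilon h\varepsilon=\varepsilon\beta=\gamma\varepsilon$ we get $\gamma=\varepsilon h$. $\square$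

**Proposition 4.2.** Let $c\in Z(G)$ have order $q>1$, $Z=\langle c\rangle$, $z=c-1$, $m=\lfloor q/2\rfloor$. Then
$$\mathrm{gn}(G)\ge\lambda:=\min\{l:J^l\subseteq z^mkG\}.$$
If $z\in J^w$, then $\mathrm{gn}(G)\ge\lambda\ge t(G/Z)+w(m-1)$.

*Proof.* Note that $kZ=k[z]/(z^q)$ and that $kG$ is free over $kZ$. Hence for $0\le j\le q$ the annihilator of $z^j$ in $kG$ is $z^{q-j}kG$. As $z$ is central, $z^mkG$ is a two-sided ideal. Let
$$M=kG/z^mkG\cong kG\otimes_{kZ}W,\qquad W=kZ/z^mkZ,$$
and for $a\in kG$ let $\rho_a\in\mathrm{End}_{kG}(M)$ be right multiplication by $a$.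

**Step 1. We show that $\rho_a$ is a ghost for every $a\in J$, by moving the question to $kZ$.** Since $J$ is spanned by the elements $g-1$ and $\rho_a$ is linear in $a$, we may take $a=g-1$.

*Transfer to $kZ$.* Let $T\ni1$ be a transversal of the cosets $hZ$, so $M=\bigoplus_{h\in T}h\otimes W$. Since $Z$ is central, $c(h\otimes w)=h\otimes cw$, so the projection $\pi:M\to W$ to the summand $1\otimes W$ is $kZ$-linear. For a $kG$-module $X$ consider
$$\mathrm{Hom}_{kG}(X,M)\to\mathrm{Hom}_{kZ}(X,W),\qquad F\mapsto\theta=\pi F .$$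
We claim that this is bijective, with inverse $\theta\mapsto F_\theta$, $F_\theta(x)=\sum_{h\in T}h\otimes\theta(h^{-1}x)$. If $F(x)=\sum h\otimes w_h$, then $F(h^{-1}x)=h^{-1}F(x)$ has $1\otimes W$-component $w_h$, since $h^{-1}h'\notin Z$ for $h'\neq h$ in $T$. So $w_h=\theta(h^{-1}x)$ and $F=F_\theta$. Conversely, $F_\theta$ is $kG$-linear. For $g\in G$ and $h\in T$ write $g^{-1}h=h'c_h$ with $h'\in T$, $c_h\in Z$. Then $h\otimes\theta(h^{-1}gx)=h\otimes c_h^{-1}\theta(h'^{-1}x)=gh'\otimes\theta(h'^{-1}x)$. As $h$ runs through $T$ so does $h'$, so the sum is $gF_\theta(x)$. Clearly $\pi F_\theta=\theta$.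

Moreover $F$ is stably trivial over $kG$ if and only if $\theta$ is stably trivial over $kZ$. If $F$ factors through a projective, so does $\pi F$, since projectives restrict to projectives. If $\theta=\beta\alpha$ with $\alpha:X\to Q$, $\beta:Q\to W$ and $Q$ projective over $kZ$, then $F_\theta$ is the composite of $x\mapsto\sum h\otimes\alpha(h^{-1}x)\in kG\otimes_{kZ}Q$, which is $kG$-linear by the same computation, and $1\otimes\beta$; and $kG\otimes_{kZ}Q$ is projective.

*What $\rho_g$ becomes.* We have $\rho_g(h\otimes w)=hg\otimes w$, as $W$ comes from the central subalgebra $kZ$. Exactly one $h\in T$ has $hg\in Z$, say $hg=c^j$. The $1\otimes W$-component of $\rho_gF(x)$ is therefore $c^j\theta(h^{-1}x)=c^j\theta(c^{-j}gx)=\theta(gx)$. So $\rho_{g-1}F$ corresponds to $\theta\circ(g-1)_X$, where $(g-1)_X:X\to X$ is $x\mapsto gx-x$. This is $kZ$-linear because $Z$ is central.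

*Conclusion of the step.* Take $X=\Omega^nk$. For each $n\in\mathbb Z$ there is an exact sequence $0\to\Omega^{n+1}k\to P\to\Omega^nk\to0$ over $kG$ with $P$ projective. Restricted to $kZ$, the middle term is still projective, and multiplication by $g-1$ is an endomorphism of the restricted sequence. By Lemma 4.1, $(g-1)_{\Omega^{n+1}k}$ is stably trivial over $kZ$ if and only if $(g-1)_{\Omega^nk}$ is. Since $(g-1)_k=0$, all the maps $(g-1)_{\Omega^nk}$, $n\in\mathbb Z$, are stably trivial over $kZ$. Hence so is $\theta\circ(g-1)_X$, and so $\rho_{g-1}F$ is stably trivial for every $F:\Omega^nk\to M$.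

**Step 2. We show that $\rho_a$ stably trivial implies $a\in z^mkG$.** In that case $\rho_a$ lifts through $kG\to M$ to a map $M\to kG$ sending $\bar1$ to some $b$ with $z^mb=0$ and $b\equiv a$ modulo $z^mkG$. Then $b\in z^{q-m}kG\subseteq z^mkG$, because $q-m\ge m$. So $a\in z^mkG$.

**Step 3. We compose.** By definition of $\lambda$ there are $a_1,\dots,a_{\lambda-1}\in J$ with $a_1\cdots a_{\lambda-1}\notin z^mkG$ (for $\lambda=1$ the product is $1$). Applying $\rho_{a_1}$, then $\rho_{a_2}$, and so on, gives right multiplication by this product: a composite of $\lambda-1$ ghosts that is stably nontrivial by Step 2. So $\mathrm{gn}(G)\ge\lambda$.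

**Step 4. We bound $\lambda$ from below.** The kernel of $kG\to k[G/Z]$ is $zkG$, and $J$ maps onto the augmentation ideal of $k[G/Z]$. So there is $u\in J^{t(G/Z)-1}$ with $u\notin zkG$ (if $G=Z$, take $u=1$). Suppose $uz^{m-1}=z^mv$. Then $z^{m-1}(u-zv)=0$, so $u-zv\in z^{q-m+1}kG\subseteq zkG$ and $u\in zkG$, a contradiction. Hence $uz^{m-1}\notin z^mkG$, while $uz^{m-1}\in J^{t(G/Z)-1+w(m-1)}$. So $\lambda>t(G/Z)-1+w(m-1)$. $\square$

Example: let $G=C_3\times C_3$ and $A=k[x,y]/(x^3,y^3)$, with $x+1$, $y+1$ generators of the factors, and take $c=x+1$. Then $m=1$, $M=A/xA$, and multiplication by $y$ is a ghost on $M$ whose square is stably nontrivial. So $\mathrm{gn}(C_3^2)\ge3$.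

## 5. What is missing for $C_p^r$

Take $c\in Z(G)$ of order $p$ in Proposition 4.2, with $w=1$. By (J1) for $G/Z$, of order $p^{r-1}$,
$$\mathrm{gn}(G)\ge t(G/Z)+\lfloor p/2\rfloor-1\ge(r-1)(p-1)+\lfloor p/2\rfloor\tag{3}$$
for every $G$ of order $p^r$. The left-hand inequality of Theorem 1 follows as soon as $\mathrm{gn}(C_p^r)$ is *at most* the right-hand side. Proposition 3.1 gives $\mathrm{gn}(C_p^r)\le t(C_p^r)-1=r(p-1)$. For $p=2$ the two numbers are both $r$, and we are done. For $p$ odd they differ by $(p-1)/2$.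

For $r=1$ we closed this gap by comparing $V_i$ with $\Omega V_i$. Try the same over $A=k[x,y]/(x^3,y^3)$, where $t=5$ and we want $3$ instead of $4$. Let $M=A^2/A(x,-y)$, that is, generators $e_1,e_2$ and relation $xe_1=ye_2$. Then $\Omega M=A(x,-y)$.

* $J^3\Omega M\neq0$, since $xy^2(x,-y)=(x^2y^2,0)\neq0$.
* $J^3M\ne0$: if $x^2y\,e_1=0$ in $M$, then $(x^2y,0)=a(x,-y)$ with $ax=x^2y$ and $ay=0$. The first equation gives $a=xy+x^2b$. Then $ay=xy^2+x^2yb\neq0$, a contradiction.

On the other hand $J^4=kx^2y^2$ kills both modules: $x^2y^2(x,-y)=0$, $x^2y^2e_1=xy^2\cdot ye_2=0$ and $x^2y^2e_2=x^2y\cdot xe_1=0$. So Lemma 1.2 needs four ghosts for $M$ and four for $\Omega M$. The comparison gains nothing. (The annihilator of $(x,-y)$ is $x^2A\cap y^2A=\operatorname{soc}A$, so $\Omega M\cong A/\operatorname{soc}A=\Omega^{-1}k$ and $\Omega^2M\cong k$ stably; one syzygy further we would be lucky. But the cyclic argument gives no rule for finding a good syzygy of a general module.)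

So we change the method: instead of shortening the source, we look for a numerical test for stable triviality and estimate that number. Let $G=\prod_{i=1}^rC_{q_i}$, with $q=q_1=\min q_i$, be an abelian $p$-group. Then
$$A\cong R/\mathfrak a,\qquad R=k[X_1,\dots,X_r],\qquad\mathfrak a=(X_1^{q_1},\dots,X_r^{q_r}),$$
and $J$ is the image of $\mathfrak m=(X_1,\dots,X_r)$. We have $\mathfrak a\subseteq\mathfrak m^q$. Put $d=\sum(q_i-1)$, so that $t(G)=d+1$. This notation is fixed for Sections 6 to 9.

## 6. A trace test for stable triviality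

Let $s:A\to k$ be the coefficient of $\prod X_i^{q_i-1}$. The form $(a,b)\mapsto s(ab)$ is nondegenerate, since each basis monomial has a complementary one. For an endomorphism $\chi$ of a free module $P$ put $t_P(\chi)=s(\operatorname{tr}\chi)\in k$. As $A$ is commutative, $t_P(XY)=t_Q(YX)$ for $Y:P\to Q$ and $X:Q\to P$ between free modules.

**Lemma 6.1.** Let $M,N$ be modules, $\pi:P_0\to M$ and $\kappa:Q_0\to N$ projective covers, $\iota:\Omega M\hookrightarrow P_0$ the kernel of $\pi$. A map $\varphi:M\to N$ is stably trivial if and only if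
$$t_{P_0}(\iota\psi\varphi\pi)=0\quad\text{for all }\psi\in\mathrm{Hom}_A(N,\Omega M).$$

Example: $A=k[x]/(x^4)$ (so $p=2$), $M=N=V_2$, $\varphi=x$. Then $\Omega M=x^2A$, and $\psi:\bar1\mapsto x^2$ gives $\iota\psi\varphi\pi:1\mapsto x^3$, so $t=1\ne0$. This confirms that $x$ is stably nontrivial on $V_2$.

*Proof.* **Step 1. For $P$ free and $N$ any module, $\langle\alpha,\beta\rangle=t_P(\beta\alpha)$ is a perfect pairing between $\mathrm{Hom}_A(P,N)$ and $\mathrm{Hom}_A(N,P)$.** For $P=A^b$ the pairing is the orthogonal sum of $b$ copies of the case $P=A$. There $\alpha$ is given by $n=\alpha(1)$, the endomorphism $\beta\alpha$ is multiplication by $\beta(n)$, and the pairing is $(n,\beta)\mapsto s(\beta(n))$. So we must show that $\beta\mapsto s\beta$ is a bijection $\mathrm{Hom}_A(N,A)\to N^*$. It is injective: if $s\beta=0$, then $s(a\beta(n))=s(\beta(an))=0$ for all $a$, so $\beta(n)=0$ by nondegeneracy. The dimensions agree: $\mathrm{Hom}_A(-,A)$ is exact because $A$ is self-injective, and $\mathrm{Hom}_A(k,A)\cong\operatorname{soc}A$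 is one-dimensional, so $\dim\mathrm{Hom}_A(N,A)=\dim N$.

**Step 2. We compute the annihilator in $\mathrm{Hom}_A(P_0,N)$ of $\{\iota\psi\}\subseteq\mathrm{Hom}_A(N,P_0)$.** The maps $\iota\psi$ are exactly the $\beta:N\to P_0$ with $\pi\beta=0$, that is, the kernel of $\pi_*:\mathrm{Hom}_A(N,P_0)\to\mathrm{Hom}_A(N,M)$. Let $\alpha$ be in the annihilator. The functional $\beta\mapsto t_{P_0}(\beta\alpha)$ vanishes on $\ker\pi_*$, so it has the form $\beta\mapsto\mu(\pi\beta)$ with $\mu\in\mathrm{Hom}_A(N,M)^*$. Since $\kappa$ is onto, $\kappa^*:\mathrm{Hom}_A(N,M)\to\mathrm{Hom}_A(Q_0,M)$ is injective, so $\mu$ extends to a functional on $\mathrm{Hom}_A(Q_0,M)$. By Step 1 (for $Q_0$ and $M$) this is $\delta\mapsto t_{Q_0}(\eta\delta)$ for some $\eta\in\mathrm{Hom}_A(M,Q_0)$. So $\mu(\gamma)=t_{Q_0}(\eta\gamma\kappa)$, and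
$$t_{P_0}(\beta\alpha)=\mu(\pi\beta)=t_{Q_0}\bigl((\eta\pi)(\beta\kappa)\bigr)=t_{P_0}(\beta\,\kappa\eta\pi)\quad\text{for all }\beta:N\to P_0.$$
By Step 1, $\alpha=\kappa\eta\pi$. Conversely every $\kappa\eta\pi$ annihilates $\ker\pi_*$, since $t_{P_0}(\beta\kappa\eta\pi)=t_{Q_0}(\eta\pi\beta\kappa)=0$ when $\pi\beta=0$. So the annihilator is $\{\kappa\eta\pi:\eta\in\mathrm{Hom}_A(M,Q_0)\}$.

**Step 3. We translate.** The condition of the lemma says that $\varphi\pi$ lies in this annihilator, i.e. $\varphi\pi=\kappa\eta\pi$ for some $\eta$. As $\pi$ is onto, this means $\varphi=\kappa\eta$, i.e. $\varphi$ lifts through $\kappa$, i.e. $\varphi$ is stably trivial. $\square$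

## 7. Chain lifts of ghosts have entries in $J$

The trace test involves maps between free modules, so we need to know what a ghost looks like on projective resolutions.

**Lemma 7.1.** Let $f:M\to N$ be a ghost between projective-free modules, $P_\bullet\to M$ and $Q_\bullet\to N$ minimal projective resolutions, and $f_\bullet:P_\bullet\to Q_\bullet$ a chain map lifting $f$. Then $f_i(P_i)\subseteq JQ_i$ for all $i\ge0$.

*Proof.* **Step 1. For $X$ projective-free, $\underline{\mathrm{Hom}}(\Omega^{-1}k,X)\cong X/JX$ naturally.** From $0\to k\sigma\to A\to A/\operatorname{soc}A\to0$ we have $\Omega^{-1}k=A/\operatorname{soc}A$. As $\sigma X=0$ by Lemma 1.1, every $x\in X$ defines a map $\bar1\mapsto x$, and $\mathrm{Hom}_A(A/\operatorname{soc}A,X)=X$. Suppose $\bar1\mapsto x$ is stably trivial. It lifts to a projective cover $Q=A^b\to X$, with $\bar1\mapsto y=(a_1,\dots,a_b)$ and $\sigma y=0$. Since $\sigma a_j$ is $\sigma$ times the augmentation of $a_j$, all $a_j$ lie in $J$, so $y\in JQ$ and $x\in JX$. Conversely, if $x=\sum a_jy_j$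 with $a_j\in J$, then $\bar1\mapsto x$ is the composite of $\bar1\mapsto(a_j)\in A^b$, well defined because $\sigma a_j=0$, and $e_j\mapsto y_j$.

**Step 2. We apply this to syzygies.** The modules $\Omega^iM$ and $\Omega^iN$ are projective-free (Lemma 1.1 for $i\ge1$), and $f_\bullet$ induces a map $\Omega^iM\to\Omega^iN$ representing $\Omega^if$. Since $\underline{\mathrm{Hom}}(\Omega^{-1}k,\Omega^iM)\cong\hat H^{-1-i}(G,M)$ naturally and $f$ is a ghost, Step 1 shows that this map is zero on tops: its image lies in $J\Omega^iN$. So $f_i(P_i)$ is mapped into $J\Omega^iN$ by $Q_i\to\Omega^iN$. Since $JQ_i$ maps onto $J\Omega^iN$, we get $f_i(P_i)\subseteq JQ_i+\ker(Q_i\to\Omega^iN)$, and the kernel lies in $JQ_i$ by minimality. $\square$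

Example: for the ghost $x$ on $V_m$ over $k[x]/(x^q)$, the resolution has $\partial_1=x^m$, $\partial_2=x^{q-m}$, and the lift is $f_0=f_1=x$.

**A first count.** Let $\varphi=f_n\cdots f_1$ be a composite of $n$ ghosts. The map in Lemma 6.1 lifts to a matrix over $R$ which is a product of one differential, $n$ chain lifts $f_{j,0}$ with entries in $\mathfrak m$, and a further factor over which we have no control. So its entries lie in $\mathfrak m^{n+1}$, and the coefficient of the degree-$d$ monomial $\prod X_i^{q_i-1}$ in the trace vanishes once $n\ge d$. This is the bound $t(G)-1=d$ of Proposition 3.1 again. To do better we need a reason for the *trace* of this matrix to be smaller than its entries. The reason is that its *square* is small, because $\partial_1\partial_2=0$.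

## 8. Traces of matrices with small square

A matrix whose square is small need not have small entries, as $\begin{pmatrix}0&1\\0&0\end{pmatrix}$ shows. But its eigenvalues are small, hence so is its trace.

**Lemma 8.1.** If $W$ is a square matrix over $R$ with all entries of $W^2$ in $\mathfrak m^e$, then $\operatorname{tr}W\in\mathfrak m^{\lceil e/2\rceil}$.

*Proof.* Let $\varepsilon$ be a new variable and substitute $X_i\mapsto\varepsilon^2X_i$. If $h=\sum_ih_i$ is the decomposition of $h\in R$ into homogeneous parts, then $h(\varepsilon^2X)=\sum_i\varepsilon^{2i}h_i$. An entry $h$ of $W^2$ has $h_i=0$ for $i<e$, so $W(\varepsilon^2X)^2=\varepsilon^{2e}V$ with $V$ a matrix over $R[\varepsilon]$. Put $U=\varepsilon^{-e}W(\varepsilon^2X)$, so $U^2=V$. If $\nu$ is an eigenvalue of $U$ in an algebraic closure of the fraction field of $R[\varepsilon]$, then $\nu^2$ is an eigenvalue of $V$, a root of a monic polynomial over $R[\varepsilon]$. So $\nu^2$, and hence $\nu$, is integral over $R[\varepsilon]$. Therefore $\operatorname{tr}U$, the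 sum of the eigenvalues with multiplicity, is integral over $R[\varepsilon]$. It lies in the fraction field, and $R[\varepsilon]$, a polynomial ring over a field, is integrally closed. So $\operatorname{tr}U\in R[\varepsilon]$. In other words, $\varepsilon^e$ divides $\operatorname{tr}W(\varepsilon^2X)=\sum_i\varepsilon^{2i}\tau_i$, where $\tau_i$ are the homogeneous parts of $\operatorname{tr}W$. So $\tau_i=0$ whenever $2i<e$. $\square$

## 9. The ghost number of an abelian $p$-group

**Proposition 9.1.** For $G=\prod C_{q_i}$ as above,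
$$\mathrm{gn}(G)\le d+1-\lceil q/2\rceil=\lfloor q_1/2\rfloor+\sum_{i\ge2}(q_i-1).$$

*Proof.* The two expressions agree because $d+1=q_1+\sum_{i\ge2}(q_i-1)$. Let $n=d+1-\lceil q/2\rceil$, which is at least $\lfloor q/2\rfloor\ge1$. Let $M_0\xrightarrow{f_1}\cdots\xrightarrow{f_n}M_n$ be ghosts. We may assume all $M_j$ are projective-free. Put $\varphi=f_n\cdots f_1$.

**Step 1. We write the map of Lemma 6.1 in matrices.** Choose minimal resolutions $P^{(j)}_\bullet\to M_j$ with bases; the differentials $\partial^{(j)}_1,\partial_2^{(j)},\dots$ are matrices with entries in $J$. Let $f_{j,0},f_{j,1}$ be the degree $0$ and $1$ parts of a chain lift of $f_j$. By Lemma 7.1 their entries lie in $J$. Let $\pi:P^{(0)}_0\to M_0$ and $\kappa:P_0^{(n)}\to M_n$ be the covers and $\iota:\Omega M_0\to P_0^{(0)}$ the inclusion. Let $\psi:M_n\to\Omega M_0$ be arbitrary. Since $\cdots\to P_2^{(0)}\to P_1^{(0)}\to\Omega M_0$ is a resolution, $\psi$ lifts to $\psi_0:P_0^{(n)}\to P_1^{(0)}$ and $\psi_1:P_1^{(n)}\to P_2^{(0)}$ with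
$$\partial_1^{(0)}\psi_0=\iota\psi\kappa,\qquad\psi_0\partial_1^{(n)}=\partial_2^{(0)}\psi_1.$$
Since $\varphi\pi=\kappa f_{n,0}\cdots f_{1,0}$,
$$\iota\psi\varphi\pi=\iota\psi\kappa f_{n,0}\cdots f_{1,0}=\partial_1^{(0)}\psi_0f_{n,0}\cdots f_{1,0}.\tag{4}$$
By Lemma 6.1 we must show that $t_{P_0^{(0)}}$ of (4) vanishes.

**Step 2. We lift to $R$, where degrees can be counted.** Lift all matrices entrywise to $R$, keeping the letters, and choose the lifts of the differentials and of the $f$'s with entries in $\mathfrak m$. The identities survive modulo $\mathfrak a$: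
$$\partial_1^{(0)}\partial_2^{(0)}\equiv0,\qquad f_{j,0}\partial_1^{(j-1)}\equiv\partial_1^{(j)}f_{j,1},\qquad\psi_0\partial_1^{(n)}\equiv\partial_2^{(0)}\psi_1.$$

**Step 3. We show that the long composite commutes with the differentials up to a very small error.** Put $G_i=\psi_if_{n,i}\cdots f_{1,i}$ for $i=0,1$. Their entries lie in $\mathfrak m^n$. Let $E=G_0\partial_1^{(0)}-\partial_2^{(0)}G_1$. Consider $T_j=\psi_0f_{n,0}\cdots f_{j+1,0}\,\partial_1^{(j)}\,f_{j,1}\cdots f_{1,1}$ for $0\le j\le n$. Then $T_0=G_0\partial_1^{(0)}$ and $T_n=\psi_0\partial_1^{(n)}f_{n,1}\cdots f_{1,1}$. So $E=\sum_{j=1}^n(T_{j-1}-T_j)+(T_n-\partial_2^{(0)}G_1)$, that is,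
$$E=\sum_{j=1}^n\psi_0f_{n,0}\cdots f_{j+1,0}\bigl(f_{j,0}\partial_1^{(j-1)}-\partial_1^{(j)}f_{j,1}\bigr)f_{j-1,1}\cdots f_{1,1}+\bigl(\psi_0\partial_1^{(n)}-\partial_2^{(0)}\psi_1\bigr)f_{n,1}\cdots f_{1,1}.$$
Each term of the sum has one bracket with entries in $\mathfrak a$ and $n-1$ factors $f$; the last term has one such bracket and $n$ factors $f$. So $E$ has entries in $\mathfrak m^{n-1}\mathfrak a\subseteq\mathfrak m^{n-1+q}$.

**Step 4. We estimate the square.** Let $W=\partial_1^{(0)}G_0$, the lift of (4). Then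
$$W^2=\partial_1^{(0)}\bigl(G_0\partial_1^{(0)}\bigr)G_0=\partial_1^{(0)}\partial_2^{(0)}\,G_1G_0+\partial_1^{(0)}E\,G_0 .$$
The first summand has entries in $\mathfrak a\,\mathfrak m^{2n}\subseteq\mathfrak m^{2n+q}$, the second in $\mathfrak m^{1+(n-1+q)+n}=\mathfrak m^{2n+q}$. (Without $\partial_1\partial_2=0$ we would only know $\mathfrak m^{2n+2}$.)

**Step 5. We read off the trace.** By Lemma 8.1 with $e=2n+q$, $\operatorname{tr}W\in\mathfrak m^{n+\lceil q/2\rceil}=\mathfrak m^{d+1}$. So the coefficient in $\operatorname{tr}W$ of $\prod X_i^{q_i-1}$, a monomial of degree $d$, is zero. As $\mathfrak a$ is a monomial ideal not containing this monomial, reducing modulo $\mathfrak a$ does not change the coefficient, so it equals $t_{P_0^{(0)}}(\iota\psi\varphi\pi)$. As $\psi$ was arbitrary, $\varphi$ is stably trivial. $\square$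

The proof uses only that each $f_j$ vanishes on $\hat H^{-1}$ (for $f_{j,0}$) and on $\hat H^{-2}$ (for $f_{j,1}$).

**Proof of Theorem 2.** The upper bound is Proposition 9.1. For the lower bound apply Proposition 4.2 with $c$ a generator of $C_{q_1}$ and $w=1$. Since $k[G/Z]\cong k[X_2,\dots,X_r]/(X_2^{q_2},\dots,X_r^{q_r})$, we have $t(G/Z)=1+\sum_{i\ge2}(q_i-1)$, so
$$\mathrm{gn}(G)\ge1+\sum_{i\ge2}(q_i-1)+\lfloor q_1/2\rfloor-1.\qquad\square$$

## 10. The left-hand inequality

**Proof of Theorem 1.** The right-hand inequality was proved in Section 3. For the left-hand one, (3) and Theorem 2 for $C_p^r$ give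
$$\mathrm{gn}(G)\ge(r-1)(p-1)+\lfloor p/2\rfloor=\mathrm{gn}(C_p^r).\qquad\square$$

## 11. When the inequalities are strict

**Proof of Theorem 3(a).** Let $p$ be odd and $G$ noncyclic, so $r\ge2$ and (2) applies. If $p\ge5$, then $(p-1)(p-3)/2>0$. If $p=3$ and $r\ge3$, the second expression in (2) equals $(3^{r-1}-3)/2>0$. In both cases $\mathrm{gn}(G)<\mathrm{gn}(C_{p^r})$. If $p=3$ and $r=2$, then $G=C_3^2$, and Theorem 2 gives $\mathrm{gn}(C_3^2)=3<4=\mathrm{gn}(C_9)$. $\square$

**Proof of Theorem 3(b).** Let $p$ be odd and $G$ not elementary abelian. The idea is to choose the central element deeper in the filtration. Since $\Phi(G)\neq1$ is normal, it meets $Z(G)$ nontrivially, and there is $c\in\Phi(G)\cap Z(G)$ of order $p$. As $\Phi(G)=F_2$, we have $c-1\in J^2$. Proposition 4.2 with $w=2$, $m=(p-1)/2$, and (J1) for $G/Z$ give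
$$\mathrm{gn}(G)\ge1+(p-1)(r-1)+2\Bigl(\frac{p-1}2-1\Bigr)=\mathrm{gn}(C_p^r)+\frac{p-3}2 .$$
For $p\ge5$ this is strict.

Now let $p=3$, so $\mathrm{gn}(C_3^r)=2r-1$. For central elements of order $3$ we have $m=1$, and depth no longer helps; we use the quotient instead.

**Case 1: some central $Z$ of order $3$ has $G/Z$ not elementary abelian.** As $|G/Z|=3^{r-1}$, (J1) gives $t(G/Z)\ge1+2r$. By Proposition 4.2, $\mathrm{gn}(G)\ge2r+1$.

**Case 2: $G/Z$ is elementary abelian for every central $Z$ of order $3$.** Then $\Phi(G)\le Z$ for each such $Z$, and $\Phi(G)\ne1$, so $\Phi(G)$ has order $3$ and is the only subgroup of order $3$ in $Z(G)$. Hence the abelian $3$-group $Z(G)$ is cyclic.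

* If $|Z(G)|\ge9$, take $c\in Z(G)$ of order $9$. Then $\Phi(G)\le\langle c\rangle$, so $G/\langle c\rangle$ is elementary abelian of order $3^{r-2}$. Proposition 4.2 with $m=4$, $w=1$ and (J1) give $\mathrm{gn}(G)\ge1+2(r-2)+3=2r>2r-1$.
* If $|Z(G)|=3$, then $G$ is nonabelian, since otherwise $|G|=3$ and $G$ would be elementary abelian. So $1\neq G'\le\Phi(G)=Z(G)$, a group of order $3$, and $G'=\Phi(G)=Z(G)$. That is, $G$ is extraspecial, the case excluded in the statement. $\square$

**Proof of Theorem 3(c).** By Theorem 2, $\mathrm{gn}(C_4)=\lfloor4/2\rfloor=2$ and $\mathrm{gn}(C_2^2)=1+1=2$. For $r\ge2$, the smallest factor of $C_{2^{r-1}}\times C_2$ has order $2$, so its ghost number is $1+(2^{r-1}-1)=2^{r-1}=\lfloor2^r/2\rfloor=\mathrm{gn}(C_{2^r})$. $\square$
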